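\title{A Fr\'echet--Urysohn group whose square is not sequentially Ascoli}

\begin{abstract}
A space $X$ is Ascoli if the evaluation map is jointly continuous on $X\times\mathcal K$ for every compact set $\mathcal K$ of continuous real functions on $X$, and sequentially Ascoli if this holds for convergent sequences of functions. We construct in ZFC, for every $r\ge1$, a Boolean topological group $G$ of cardinality $\aleph_1$ such that $G^r$ is Fr\'echet--Urysohn while $G^{r+1}$ is not sequentially Ascoli. For $r=1$ this is an Ascoli group whose square is not sequentially Ascoli. The topology is defined by a coherent coloring of pairs of countable ordinals obtained from Moore's oscillation theorem. We also show that no such group is precompact: for precompact groups the two Ascoli properties coincide and are preserved by finite products.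
\end{abstract}

\section{Introduction}

All spaces in this paper are Tychonoff and all topological groups are Hausdorff, hence Tychonoff. For a space $X$ let $C_k(X)$ be the space of continuous functions $X\to\mathbb R$ with the compact-open topology, that is, the topology of uniform convergence on compact subsets of $X$. The evaluation map $X\times C_k(X)\ni(x,f)\mapsto f(x)\in\mathbb R$ is continuous in each variable separately, and the properties studied here measure how close it comes to being jointly continuous. A set $\mathcal K\subseteq C_k(X)$ is \emph{evenly continuous} if evaluation is continuous on $X\times\mathcal K$. The space $X$ is \emph{Ascoli} if every compact subset of $C_k(X)$ is evenly continuous, and \emph{sequentially Ascoli} if every set $\{f_n:n\in\omega\}\cup\{f\}$ with $f_n\to f$ in $C_k(X)$ is evenly continuous. A convergent sequence together with its limit is compact, so Ascoli spaces are sequentially Ascoli. A topological group is (sequentially) Ascoli if its underlying space is. The following question is posed in \cite{Gabriyelyan}: \emph{is there a (sequentially) Ascoli group whose square is not (sequentially) Ascoli?}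 It has two versions.
\begin{itemize}
\item[(a)] Is there an Ascoli group $G$ such that $G\times G$ is not Ascoli?
\item[(b)] Is there a sequentially Ascoli group $G$ such that $G\times G$ is not sequentially Ascoli?
\end{itemize}

Recall that $X$ is \emph{Fr\'echet--Urysohn} if, whenever $x\in\overline A$, some sequence in $A$ converges to $x$. First countable spaces are Fr\'echet--Urysohn, and we shall see in Section~\ref{sec:tools} that Fr\'echet--Urysohn spaces and locally compact spaces are Ascoli. Squares of first countable groups are first countable and squares of locally compact groups are locally compact, so these two classes contain no example. For spaces without a group structure there is a countable example (Example~\ref{ex:fan}), but it is built on a configuration of convergent sequences that cannot occur in a Fr\'echet--Urysohn group (Remark~\ref{rem:nofan}). One might therefore guess that the group structure makes the Ascoli property productive. This guess is right for precompact groups and wrong in general.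

A group is \emph{Boolean} if every element has order at most $2$.

\begin{theorem}[ZFC]\label{thm:main}
For every integer $r\ge1$ there is a Hausdorff Boolean topological group $G$ of cardinality $\aleph_1$, with a base at $0$ consisting of open subgroups, such that $G^r$ is Fr\'echet--Urysohn (hence Ascoli), while $G^{r+1}$ is not sequentially Ascoli.
\end{theorem}

For $r=1$ the group $G$ is Ascoli, hence sequentially Ascoli, and $G\times G$ is not sequentially Ascoli, hence not Ascoli.

\begin{corollary}\label{cor:answer}
The answer to both \textup{(a)} and \textup{(b)} is yes, in ZFC and with the same group.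
\end{corollary}

A topological group $G$ is \emph{precompact} if for every neighborhood $U$ of the identity there is a finite $F\subseteq G$ with $FU=G$, and \emph{pseudocompact} if every continuous function $G\to\mathbb R$ is bounded.

\begin{theorem}\label{thm:precompact}
A precompact group is Ascoli if and only if it is sequentially Ascoli, and finite products of precompact (sequentially) Ascoli groups are Ascoli. So no group as in \textup{(a)} or \textup{(b)} is precompact; in particular, none is pseudocompact.
\end{theorem}

The group $G$ of Theorem~\ref{thm:main} consists of the finitely supported functions from $\omega_1$ to $\mathbb F_2^{\,r+1}$. A basic neighborhood of $0$ prescribes, at each of countably many coordinates, a hyperplane in which the value must lie. Any $r$ vectors fit into a hyperplane and the $r+1$ basis vectors do not; this is the only difference between $G^r$ and $G^{r+1}$. The hyperplanes are assigned by a coloring of pairs of countable ordinals with two competing properties, stated in Section~\ref{sec:group} together with the definition of $G$ and the case $r=1$ worked by hand. Sections~\ref{sec:notascoli} and~\ref{sec:frechet}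 treat $G^{r+1}$ and $G^r$, Section~\ref{sec:coloring} constructs the coloring from a theorem of Moore \cite{Moore}, and Section~\ref{sec:precompact}, which depends only on Section~\ref{sec:tools}, proves Theorem~\ref{thm:precompact}.

\section{Equicontinuity, a test, and an example for spaces}\label{sec:tools}

A set $\mathcal K$ of real functions on $X$ is \emph{equicontinuous at $x$} if for every $\varepsilon>0$ there is a neighborhood $U$ of $x$ with $|g(u)-g(x)|<\varepsilon$ for all $u\in U$ and $g\in\mathcal K$.

\begin{lemma}\label{lem:equi}
Let $\mathcal K\subseteq C_k(X)$ be compact.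
\begin{itemize}
\item[(i)] $\mathcal K$ is evenly continuous if and only if it is equicontinuous at every point of $X$.
\item[(ii)] If $L\subseteq X$ is compact, then $\mathcal K|_L=\{g|_L:g\in\mathcal K\}$ is equicontinuous at every point of $L$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) If $\mathcal K$ is evenly continuous, then $(u,g)\mapsto|g(u)-g(x)|$ is continuous on $X\times\mathcal K$ and vanishes on $\{x\}\times\mathcal K$. Since $\mathcal K$ is compact, the open set where this function is less than $\varepsilon$ contains a set $U\times\mathcal K$ with $U$ a neighborhood of $x$. Conversely, let $\mathcal K$ be equicontinuous at $x$ and let $f\in\mathcal K$. In $|g(u)-f(x)|\le|g(u)-g(x)|+|g(x)-f(x)|$ the first term is small for $u$ near $x$, uniformly in $g$, and the second is small for $g$ near $f$.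

(ii) Restriction is a continuous map from $C_k(X)$ to the Banach space $C(L)$, so $\mathcal K|_L$ is covered by finitely many balls of radius $\varepsilon/3$. On a neighborhood of $x$ in $L$ where each of the centers stays within $\varepsilon/3$ of its value at $x$, every $g\in\mathcal K$ stays within $\varepsilon$ of $g(x)$.
\end{proof}

Part (ii) is one half of the Arzel\`a--Ascoli theorem, and by (i) a space is Ascoli exactly when this half passes from the compact subsets of $X$ to $X$ itself. If $x$ has a compact neighborhood $L$, then (ii) gives equicontinuity at $x$; so locally compact spaces are Ascoli. If convergent sequences describe closures, it is enough to apply (ii) to them.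

\begin{lemma}\label{lem:FU}
Every Fr\'echet--Urysohn space $X$ is Ascoli.
\end{lemma}

\begin{proof}
Let $\mathcal K\subseteq C_k(X)$ be compact and not equicontinuous at $x$. Then for some $\varepsilon>0$ the point $x$ is in the closure of $A=\{u\in X:|g(u)-g(x)|\ge\varepsilon\text{ for some }g\in\mathcal K\}$. Take $u_n\in A$ with $u_n\to x$. The set $L=\{x\}\cup\{u_n:n\in\omega\}$ is compact, so by Lemma~\ref{lem:equi}(ii) we have $|g(u_n)-g(x)|<\varepsilon$ for all $g\in\mathcal K$ and all large $n$. This contradicts $u_n\in A$.
\end{proof}

Every failure of the sequential Ascoli property in this paper comes from a sequence of bumps that escapes from each compact set but not from any neighborhood of a given point.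

\begin{lemma}\label{lem:test}
Let $x\in X$ and let $f_n:X\to\mathbb R$ $(n\in\omega)$ be continuous functions such that
\begin{itemize}
\item[(i)] for every compact $L\subseteq X$ we have $f_n|_L=0$ for all but finitely many $n$;
\item[(ii)] every neighborhood of $x$ contains, for infinitely many $n$, a point $u$ with $f_n(u)>\frac12$.
\end{itemize}
Then $X$ is not sequentially Ascoli.
\end{lemma}

\begin{proof}
By (i), $f_n\to0$ in $C_k(X)$. If evaluation on $X\times(\{f_n:n\in\omega\}\cup\{0\})$ were continuous at $(x,0)$, there would be a neighborhood $U$ of $x$ and $n_0$ with $|f_n|<\frac12$ on $U$ for all $n\ge n_0$, contrary to (ii).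
\end{proof}

\begin{example}\label{ex:fan}
Let $S$ and $M$ both have underlying set $(\omega\times\omega)\cup\{\infty\}$, with the points of $\omega\times\omega$ isolated. Basic neighborhoods of $\infty$ are the sets $\{\infty\}\cup\{(n,k):k\ge\varphi(n)\}$, $\varphi:\omega\to\omega$, in $S$, and the sets $\{\infty\}\cup\{(n,k):n\ge m\}$, $m\in\omega$, in $M$. These sets are clopen, so $S$ and $M$ are Tychonoff. The space $M$ is first countable. The \emph{fan} $S$ is Fr\'echet--Urysohn: if $A\subseteq\omega\times\omega$ has $\infty$ in its closure, then $A$ meets some column $\{n\}\times\omega$ in an infinite set, and such a set converges to $\infty$. A compact subset of $S$ meets only finitely many columns, because a set with one point in each of infinitely many columns is infinite, closed and discrete.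

The disjoint sum $X=S\sqcup M$ is Fr\'echet--Urysohn, and $S\times M$ is clopen in $X\times X$. Let $U_n=\{((n,k),(n,k)):k\in\omega\}\subseteq S\times M$. It consists of isolated points, so it is open. It is closed: $S\times\{t\}$ contains at most one point of $U_n$ for each isolated $t\in M$, and $S\times(\{\infty\}\cup\{(n',k):n'>n\})$ contains none. A compact subset of $X\times X$ meets only finitely many $U_n$, since the projection to $S$ of its part in $S\times M$ is compact. The neighborhood of $(\infty,\infty)$ given by $\varphi$ and $m$ contains $((n,\varphi(n)),(n,\varphi(n)))\in U_n$ for all $n\ge m$. By Lemma~\ref{lem:test}, applied to the characteristic functions of the $U_n$, the square $X\times X$ is not sequentially Ascoli.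
\end{example}

\begin{remark}\label{rem:nofan}
A Fr\'echet--Urysohn group $G$ has no subspace homeomorphic to $S$. Otherwise, after a translation, $\infty$ corresponds to the identity $e$ and $(n,k)$ to a point $x_{n,k}$. Put $y_n=x_{0,n}\ne e$ and $A=\{y_nx_{n,k}:n,k\in\omega\}\setminus\{e\}$. Since $y_nx_{n,k}\to y_n$ as $k\to\infty$ and $y_n\to e$, we have $e\in\overline A$, so some sequence $y_{n_j}x_{n_j,k_j}$ in $A$ converges to $e$. If $n_j=n$ for infinitely many $j$, a subsequence is constant or converges to $y_n$, and in both cases its limit is not $e$. Hence $n_j\to\infty$, so $y_{n_j}\to e$ and $x_{n_j,k_j}\to e$. This is a convergent sequence in $S$ that meets infinitely many columns, which is impossible.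
\end{remark}

In Example~\ref{ex:fan} the fan keeps compact sets away from almost all $U_n$. In a Fr\'echet--Urysohn group something else has to do this, and we use the fact that every countable subset of $\omega_1$ is bounded.

\section{The group defined by a coherent coloring}\label{sec:group}

\subsection*{Countable ordinals}
An ordinal is the set of all smaller ordinals; thus $s\subseteq\delta$ means that all elements of $s$ are less than $\delta$, and $k=\{0,\dots,k-1\}$. A subset of $\omega_1$ is uncountable if and only if it is unbounded. We write $[\omega_1]^k$ for the set of $k$-element subsets of $\omega_1$ and $A(0)<\dots<A(k-1)$ for the elements of $A\in[\omega_1]^k$; a function $c$ on $[\omega_1]^2$ is written $c(i,\delta)$ with $i<\delta$. A \emph{club} is an unbounded subset of $\omega_1$ that is closed in the order topology, for example the set of countable limit ordinals, and $\Sigma\subseteq\omega_1$ is \emph{stationary} if it meets every club. Stationary sets are unbounded. The intersection of countably many clubs is a club. Hence the intersection of a stationary set with a club is stationary, a union of countably many nonstationary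 sets is nonstationary, and a function from a stationary set to a countable set is constant on a stationary subset. \emph{Fodor's lemma} states that if $\Sigma$ is stationary and $\varphi(\delta)<\delta$ for all $\delta\in\Sigma\setminus\{0\}$, then $\varphi$ is constant on a stationary subset of $\Sigma$. We use it in the following form.

\begin{lemma}\label{lem:fodor}
Let $\Sigma\subseteq\omega_1$ be stationary and let $s_\delta\subseteq\delta$ be finite for $\delta\in\Sigma$. Then there are a stationary $\Sigma'\subseteq\Sigma$ and a set $s$ with $s_\delta=s$ for all $\delta\in\Sigma'$.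
\end{lemma}

\begin{proof}
We may assume that $\Sigma$ consists of limit ordinals. Then the least $\xi$ with $s_\delta\subseteq\xi$ is less than $\delta$, so by Fodor's lemma it equals a fixed $\xi$ on a stationary set. The ordinal $\xi$ has only countably many finite subsets, so $s_\delta$ is constant on a smaller stationary set.
\end{proof}

\subsection*{The coloring}
Fix a partition $\omega_1=\bigsqcup_{n\in\omega}D_n$ into uncountable sets, for example $D_n=\{\lambda+n:\lambda=0\text{ or }\lambda\text{ is a limit}\}$. The \emph{level} $\ell(i)$ of $i<\omega_1$ is the $n$ with $i\in D_n$.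

\begin{proposition}\label{prop:coloring}
For every finite nonempty set $Q$ there are $c:[\omega_1]^2\to Q$ and $\rho:[\omega_1]^2\to\omega$ with the following properties.
\begin{itemize}
\item[(C1)] If $i<\alpha<\beta<\omega_1$ and $\ell(i)\ge\rho(\alpha,\beta)$, then $c(i,\alpha)=c(i,\beta)$.
\item[(C2)] For every $k\ge1$, every uncountable family $\mathcal A\subseteq[\omega_1]^k$ of pairwise disjoint sets, every stationary $\Sigma\subseteq\omega_1$ and every $h:k\to Q$ there are $A\in\mathcal A$ and $\delta\in\Sigma$ with $\max A<\delta$ and $c(A(j),\delta)=h(j)$ for all $j<k$.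
\end{itemize}
\end{proposition}

Think of $c(\cdot,\delta)$ as a coloring of the ordinals below $\delta$. Property (C1), \emph{coherence}, says that two of these colorings agree on their common domain outside finitely many levels. Property (C2) says that on the remaining levels they vary enough to realize every finite pattern of colors. The proof is in Section~\ref{sec:coloring}; until then only (C1) and (C2) are used.

\subsection*{The group}
Fix $r\ge1$. Let $K=\mathbb F_2^{\,r+1}$ with basis $e_0,\dots,e_r$, and let $\mathcal H$ be the finite set of hyperplanes (subspaces of dimension $r$) of $K$. We need two facts.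
\begin{itemize}
\item[(H1)] Any $r$ vectors of $K$ lie in some $H\in\mathcal H$, as they span a subspace of dimension at most $r$.
\item[(H2)] No $H\in\mathcal H$ contains all of $e_0,\dots,e_r$.
\end{itemize}
Let $c$ and $\rho$ be given by Proposition~\ref{prop:coloring} for $Q=\mathcal H$. Let $G$ be the group of all $g:\omega_1\to K$ with finite support $\operatorname{supp}g=\{i:g(i)\ne0\}$, under pointwise addition. It is Boolean and $|G|=\aleph_1$. For $\delta<\omega_1$ and $m\in\omega$ define the subgroups
\[
N_{\delta,m}=\{g\in G:\ g(i)=0\text{ whenever }\ell(i)<m,\ \text{ and }g(i)\in c(i,\delta)\text{ for all }i<\delta\},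
\]
\[
G_\delta=\{g\in G:\operatorname{supp}g\subseteq\delta\}.
\]
An element of $N_{\delta,m}$ vanishes on the first $m$ levels, obeys the coloring $c(\cdot,\delta)$ below $\delta$, and is unrestricted at the other coordinates. The intersection $N_{\alpha,m}\cap N_{\beta,m}$ imposes at $i<\alpha<\beta$ both hyperplanes $c(i,\alpha)$ and $c(i,\beta)$. By coherence these differ only on finitely many levels, where we may as well require $g$ to vanish. This is the content of the next lemma.

\begin{lemma}\label{lem:base}
Let $\alpha,\delta<\omega_1$ and $m\in\omega$.
\begin{itemize}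
\item[(i)] $N_{\delta,k}\subseteq N_{\delta,m}$ for $k\ge m$.
\item[(ii)] If $\alpha<\delta$, then $N_{\delta,k}\subseteq N_{\alpha,m}$ for $k\ge\max\{m,\rho(\alpha,\delta)\}$.
\item[(iii)] If $\alpha>\delta$, then $G_\delta\cap N_{\delta,k}\subseteq N_{\alpha,m}$ for $k\ge\max\{m,\rho(\delta,\alpha)\}$.
\end{itemize}
\end{lemma}

\begin{proof}
Part (i) holds by definition. In (ii) and (iii) let $g$ belong to the left-hand side. As $k\ge m$, it vanishes on the levels below $m$. Let $i<\alpha$; we need $g(i)\in c(i,\alpha)$, and may assume $g(i)\ne0$, so that $\ell(i)\ge k$. We have $i<\delta$: in (ii) because $i<\alpha<\delta$, in (iii) because $g\in G_\delta$. Hence $g(i)\in c(i,\delta)$, and $c(i,\delta)=c(i,\alpha)$ by (C1).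
\end{proof}

By (i) and (ii), any two of the subgroups $N_{\delta,m}$ contain a third one. So they form a base at $0$, consisting of open subgroups, of a group topology on the abelian group $G$; the basic neighborhoods of $g$ are the cosets $g+N_{\delta,m}$. The topology is Hausdorff, since $g(i)\ne0$ implies $g\notin N_{0,\ell(i)+1}$. For every $p\ge1$ the subgroups $N_{\delta,m}^{\,p}$ form a base at $0$ in $G^p$.

All three parts together show that the countably many sets $G_\delta\cap N_{\delta,k}$ $(k\in\omega)$ form a base at $0$ in the subspace $G_\delta$. We record this in the form in which it is used.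

\begin{lemma}\label{lem:conv}
Let $p\ge1$, $\delta<\omega_1$ and $g_k\in G_\delta^{\,p}\cap N_{\delta,k}^{\,p}$ for all $k$ in an infinite set $I\subseteq\omega$. Then $(g_k)_{k\in I}$ converges to $0$ in $G^p$.
\end{lemma}

\begin{proof}
Given $\alpha$ and $m$, Lemma~\ref{lem:base} gives $G_\delta\cap N_{\delta,k}\subseteq N_{\alpha,m}$ for all large $k$, whether $\alpha=\delta$, $\alpha<\delta$ or $\alpha>\delta$. Take $p$-th powers.
\end{proof}

So $G^p$ is the increasing union of the countable first countable subgroups $G_\delta^{\,p}$, and every sequence in $G^p$ lies in one of them. The Fr\'echet--Urysohn property of $G^p$ becomes a reflection statement: if $0\in\overline A$, then $0$ is in the closure of $A\cap G_\delta^{\,p}$ for some $\delta$.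

\subsection*{Point masses in the case $r=1$}
Let $r=1$ and write $x=e_0$, $y=e_1$. Then $K=\{0,x,y,x+y\}$ and $\mathcal H$ consists of $\{0,x\}$, $\{0,y\}$, $\{0,x+y\}$. For $v\in K\setminus\{0\}$ let $v\chi_i\in G$ have value $v$ at $i$ and $0$ elsewhere. By definition,
\begin{equation}\label{eq:point}
v\chi_i\in N_{\delta,m}\iff \ell(i)\ge m\ \text{ and }\ \bigl(\,i\ge\delta\ \text{ or }\ c(i,\delta)=\{0,v\}\,\bigr).
\end{equation}

\emph{Reflection fails in $G\times G$.} Let $\Delta=\{(x\chi_i,y\chi_i):i<\omega_1\}$. Every $N_{\delta,m}^2$ contains $(x\chi_i,y\chi_i)$ for $i\in D_m$, $i\ge\delta$, so $0\in\overline\Delta$. But $N_{\delta,0}^2$ contains no $(x\chi_i,y\chi_i)$ with $i<\delta$, since $c(i,\delta)$ cannot be both $\{0,x\}$ and $\{0,y\}$. A sequence in $\Delta$ has all its indices $i$ below some $\delta$, so it does not converge to $0$.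

\emph{Reflection holds for a typical set of point masses in $G$.} Let $T\subseteq\omega_1$ be such that $T\cap D_n$ is uncountable for all $n$ in an infinite set $I$. By \eqref{eq:point}, $0$ is in the closure of $\{x\chi_i:i\in T\}$. For $n\in I$ let $\Sigma_n$ be the set of all $\delta$ for which no $i\in T\cap D_n\cap\delta$ has $c(i,\delta)=\{0,x\}$. By (C2) for $k=1$ and the family of singletons from $T\cap D_n$, the set $\Sigma_n$ is not stationary. Hence some $\delta$ lies outside all $\Sigma_n$, and there are $i_n\in T\cap D_n\cap\delta$ with $c(i_n,\delta)=\{0,x\}$. Then $x\chi_{i_n}\in G_\delta\cap N_{\delta,n}$, and $x\chi_{i_n}\to0$ by Lemma~\ref{lem:conv}.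

\emph{Coherence alone is not enough.} Suppose that $c(i,\delta)=H_i$ does not depend on $\delta$. Then (C1) holds with $\rho=0$. Choose $v_i\in K\setminus H_i$. The set $\{v_i\chi_i:i<\omega_1\}$ meets every $N_{\delta,m}$, while $N_{\delta,0}$ contains no $v_i\chi_i$ with $i<\delta$. So $G$ itself is not Fr\'echet--Urysohn. This is why coherence is required only above a level depending on $\alpha$ and $\beta$, and it is what (C2) rules out.

\section{The power $G^{r+1}$ is not sequentially Ascoli}\label{sec:notascoli}

The set $\Delta$ shows only that $G\times G$ is not Fr\'echet--Urysohn. To apply Lemma~\ref{lem:test} we must enlarge the pieces of $\Delta$ on the separate levels to clopen sets and show that compact sets, and not only convergent sequences, meet finitely many of them. For $n\in\omega$ let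
\[
U_n=\{(g_0,\dots,g_r)\in G^{r+1}:\text{ there is }i\in D_n\text{ with }g_s(i)=e_s\text{ for all }s\le r\}.
\]

\begin{proposition}\label{prop:notascoli}
The sets $U_n$ are clopen, every compact subset of $G^{r+1}$ meets only finitely many of them, and $N_{\delta,m}^{\,r+1}$ meets $U_n$ whenever $n\ge m$. Consequently $G^{r+1}$ is not sequentially Ascoli.
\end{proposition}

\begin{proof}
Membership in $U_n$ depends only on the restrictions $g_s|_{D_n}$, and elements of $N_{0,n+1}$ vanish on $D_n$. So $U_n$ and its complement are unions of cosets of the open subgroup $N_{0,n+1}^{\,r+1}$, and both are open.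

Suppose that a compact set $L$ meets $U_n$ for all $n$ in an infinite set $B$. For $n\in B$ take $(g^n_0,\dots,g^n_r)\in L$ and $i_n\in D_n$ with $g^n_s(i_n)=e_s$ for all $s\le r$. Choose $\delta<\omega_1$ greater than all $i_n$, and let $(g_0,\dots,g_r)\in L$ be a cluster point of the sequence $(g^n_0,\dots,g^n_r)_{n\in B}$. Its neighborhood $(g_0,\dots,g_r)+N_{\delta,0}^{\,r+1}$ contains the $n$-th term for infinitely many $n\in B$. The $i_n$ lie on different levels, so they are distinct, and the $g_s$ have finite supports. Hence there is $n\in B$ with $g^n_s-g_s\in N_{\delta,0}$ and $g_s(i_n)=0$ for all $s\le r$. For this $n$,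
\[
e_s=g^n_s(i_n)-g_s(i_n)\in c(i_n,\delta)\qquad(s\le r),
\]
which contradicts (H2).

Let $n\ge m$. As $D_n$ is uncountable, there is $i\in D_n$ with $i\ge\delta$. Let $g_s$ have value $e_s$ at $i$ and $0$ elsewhere. Then $g_s\in N_{\delta,m}$ for all $s$ and $(g_0,\dots,g_r)\in U_n$.

Thus the characteristic functions of the $U_n$ satisfy the hypotheses of Lemma~\ref{lem:test} at the point $0$.
\end{proof}

This proof does not use (C2). It uses finite supports to move the contradiction from a neighborhood of the cluster point to the coordinate $i_n$, and the uncountability of the $D_n$ to find coordinates above $\delta$.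

\section{The power $G^r$ is Fr\'echet--Urysohn}\label{sec:frechet}

Identify $G^r$ with the group of finitely supported functions $g:\omega_1\to K^r$. Then $G_\delta^{\,r}$ is the set of $g$ with $\operatorname{supp}g\subseteq\delta$, and
\[
N^r_{\delta,m}=\{g:\ g(i)=0\text{ whenever }\ell(i)<m,\ \text{ and }g(i)\in c(i,\delta)^r\text{ for all }i<\delta\}.
\]
We argue as for point masses: an element $g_\alpha\in A\cap N^r_{\alpha,m}$ should belong to $N^r_{\delta,m}$ for a suitable $\delta$ above its support. Now $g_\alpha$ has a part below $\alpha$ and a part from $\alpha$ on. The upper parts of different $g_\alpha$ can be given disjoint supports, and (C2) colors all coordinates of one of them at once. The lower parts need not be disjoint, so (C2) does not apply to them, and their levels may be too low for (C1). Instead, Lemma~\ref{lem:fodor} makes the lower part the same for $g_\alpha$ and $g_\delta$, and the lower part of $g_\delta$ obeys $c(\cdot,\delta)$ by the choice of $g_\delta$.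

\begin{proposition}\label{prop:frechet}
$G^r$ is Fr\'echet--Urysohn.
\end{proposition}

\begin{proof}
Translations are homeomorphisms, so it suffices to show that if $A\subseteq G^r$ and $0\in\overline A$, then some sequence in $A$ converges to $0$. If for some $\delta$ the set $A\cap G_\delta^{\,r}\cap N^r_{\delta,k}$ is nonempty for all $k$, Lemma~\ref{lem:conv} gives such a sequence. So assume, toward a contradiction, that for every $\delta$ there is $m_\delta\in\omega$ with $A\cap G_\delta^{\,r}\cap N^r_{\delta,m_\delta}=\emptyset$. Fix $m$ and a stationary set $\Sigma_0$ with $m_\delta=m$ for $\delta\in\Sigma_0$, so that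
\begin{equation}\label{eq:empty}
A\cap G_\delta^{\,r}\cap N^r_{\delta,m}=\emptyset\qquad(\delta\in\Sigma_0).
\end{equation}

Since $0\in\overline A$, for each $\delta\in\Sigma_0$ we can pick $g_\delta\in A\cap N^r_{\delta,m}$. By \eqref{eq:empty} the finite set $E_\delta=\operatorname{supp}g_\delta\setminus\delta$ is nonempty. Let $k_\delta=|E_\delta|$. For $j<k_\delta$ the value $g_\delta(E_\delta(j))\in K^r$ has $r$ components, so by (H1) there is $h_\delta(j)\in\mathcal H$ with
\begin{equation}\label{eq:pattern}
g_\delta(E_\delta(j))\in h_\delta(j)^r\qquad(j<k_\delta).
\end{equation}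
By Lemma~\ref{lem:fodor} the set $\operatorname{supp}g_\delta\cap\delta$ equals a fixed finite set $s$ for stationarily many $\delta\in\Sigma_0$. There are only countably many possibilities for the triple $(g_\delta|_s,k_\delta,h_\delta)$. So there are a stationary $\Sigma\subseteq\Sigma_0$, a function $q:s\to K^r$, a number $k\ge1$ and $h:k\to\mathcal H$ such that for all $\delta\in\Sigma$
\[
\operatorname{supp}g_\delta\cap\delta=s,\qquad g_\delta|_s=q,\qquad k_\delta=k,\qquad h_\delta=h .
\]
By recursion on $\xi<\omega_1$ choose $\alpha_\xi\in\Sigma$ greater than all elements of the countable set $\bigcup_{\eta<\xi}E_{\alpha_\eta}$. Since $E_\alpha\cap\alpha=\emptyset$, the family $\mathcal A=\{E_{\alpha_\xi}:\xi<\omega_1\}\subseteq[\omega_1]^k$ is uncountable and consists of pairwise disjoint sets.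

Apply (C2) to $\mathcal A$, $\Sigma$ and $h$. We obtain $\alpha,\delta\in\Sigma$ with $\max E_\alpha<\delta$ and $c(E_\alpha(j),\delta)=h(j)$ for all $j<k$. Then $\operatorname{supp}g_\alpha=s\cup E_\alpha\subseteq\delta$, so $g_\alpha\in G^{\,r}_\delta$. We check that $g_\alpha\in N^r_{\delta,m}$. It vanishes on the levels below $m$ because $g_\alpha\in N^r_{\alpha,m}$. For $i\in s$ we have $g_\alpha(i)=q(i)=g_\delta(i)\in c(i,\delta)^r$, because $i<\delta$ and $g_\delta\in N^r_{\delta,m}$. For $i=E_\alpha(j)$ we have $g_\alpha(i)\in h(j)^r=c(i,\delta)^r$ by \eqref{eq:pattern}. At all other $i$ we have $g_\alpha(i)=0$. Thus $g_\alpha\in A\cap G^{\,r}_\delta\cap N^r_{\delta,m}$, contradicting \eqref{eq:empty}.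
\end{proof}

The exponent $r$ enters only in \eqref{eq:pattern}; for the exponent $r+1$ and the set of point masses with value $(e_0,\dots,e_r)$ no hyperplane $h_\delta(j)$ exists. Propositions~\ref{prop:notascoli} and~\ref{prop:frechet} and Lemma~\ref{lem:FU} prove Theorem~\ref{thm:main}, given Proposition~\ref{prop:coloring}. The Ascoli property can thus first fail at any prescribed finite power $r+1\ge2$.

\begin{corollary}\label{cor:powers}
The power $G^p$ is Fr\'echet--Urysohn for $1\le p\le r$ and is not sequentially Ascoli for $p>r$.
\end{corollary}

\begin{proof}
For $p\le r$ the power $G^p$ is homeomorphic to a subspace of $G^r$, and subspaces of Fr\'echet--Urysohn spaces are Fr\'echet--Urysohn. For $p>r$ let $\pi:G^p\to G^{r+1}$ be the projection onto the first $r+1$ factors. It maps compact sets onto compact sets and $N^{\,p}_{\delta,m}$ onto $N^{\,r+1}_{\delta,m}$, so by Proposition~\ref{prop:notascoli} the characteristic functions of the clopen sets $\pi^{-1}(U_n)$ satisfy the hypotheses of Lemma~\ref{lem:test} at $0$.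
\end{proof}

\section{Construction of the coloring}\label{sec:coloring}

We first find a coloring $a$ that realizes all patterns, with no regard to coherence, and then make it coherent by changing the second argument.

\subsection*{Realizing all patterns}
The one deep ingredient is the main oscillation theorem of \cite{Moore}.

\begin{theorem}[Moore \cite{Moore}]\label{thm:moore}
There is a function $\operatorname{osc}:[\omega_1]^2\to\omega$ such that, whenever $\mathcal A\subseteq[\omega_1]^k$ and $\mathcal B\subseteq[\omega_1]^l$ are uncountable families of pairwise disjoint sets and $n\in\omega$, there are $A\in\mathcal A$ and $B_m\in\mathcal B$ $(m<n)$ with $\max A<\min B_m$ and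
\[
\operatorname{osc}(A(j),B_m(s))=\operatorname{osc}(A(j),B_0(s))+m\qquad(j<k,\ s<l,\ m<n).
\]
\end{theorem}

The theorem does not control the values of $\operatorname{osc}$; it only shifts them, at all $A(j)$ by the same amount $m$. To obtain prescribed colors independently at the $A(j)$, we let each ordinal read $\operatorname{osc}$ through its own irrational rotation of $\mathbb T=\mathbb R/\mathbb Z$ and use \emph{Kronecker's theorem}: if $1,\theta_0,\dots,\theta_{k-1}$ are linearly independent over $\mathbb Q$, then $\{(m\theta_0,\dots,m\theta_{k-1}):m\in\omega\}$ is dense in $\mathbb T^k$.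

\begin{lemma}\label{lem:a}
Let $Q$ be a finite nonempty set. There is $a:[\omega_1]^2\to Q$ such that for every $k\ge1$, every uncountable family $\mathcal A\subseteq[\omega_1]^k$ of pairwise disjoint sets, every uncountable $\Sigma\subseteq\omega_1$ and every $h:k\to Q$ there are $A\in\mathcal A$ and $\delta\in\Sigma$ with $\max A<\delta$ and $a(A(j),\delta)=h(j)$ for all $j<k$.
\end{lemma}

\begin{proof}
Countably many reals span a countable subspace of $\mathbb R$ over $\mathbb Q$, so by recursion there are reals $\theta_\alpha$ $(\alpha<\omega_1)$ such that $1$ and the $\theta_\alpha$ form a linearly independent family over $\mathbb Q$. Let $\eta=\frac1{2|Q|}$. Partition $\mathbb T$ into half-open arcs $I_z$ $(z\in Q)$ of length $2\eta$ with midpoints $\mu_z$; a point at distance less than $\eta$ from $\mu_z$ lies in $I_z$. Let $a(\alpha,\beta)$ be the $z\in Q$ with $\theta_\alpha\operatorname{osc}(\alpha,\beta)\in I_z$ modulo $1$.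

Let $k,\mathcal A,\Sigma,h$ be given. For $A\in\mathcal A$ and $m\in\omega$ let $O^A_m$ be the open set of all $t\in\mathbb T^k$ such that $t_j$ is at distance less than $\eta$ from $m\theta_{A(j)}$ for all $j<k$. By Kronecker's theorem the sets $O^A_m$ $(m\in\omega)$ cover $\mathbb T^k$, so by compactness there is $n_A$ such that the sets $O^A_m$ $(m<n_A)$ do. This uniformity is needed because the point $t$ to be approximated becomes known only after the number of shifts has been fixed. Passing to an uncountable subfamily of $\mathcal A$, assume $n_A=n$ for all $A$. Apply Theorem~\ref{thm:moore} to $\mathcal A$, $\mathcal B=\{\{\delta\}:\delta\in\Sigma\}$ and $n$, obtaining $A$ and $B_m=\{\delta_m\}$ with $\max A<\delta_m$. Put $t_j=\mu_{h(j)}-\theta_{A(j)}\operatorname{osc}(A(j),\delta_0)$ and choose $m<n$ with $t\in O^A_m$. Then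
\[
\theta_{A(j)}\operatorname{osc}(A(j),\delta_m)-\mu_{h(j)}=m\theta_{A(j)}-t_j
\]
is at distance less than $\eta$ from $0$, so $a(A(j),\delta_m)=h(j)$ for all $j<k$.
\end{proof}

\subsection*{Coherent finite approximations}
Lemma~\ref{lem:a} gives no relation between $a(\cdot,\alpha)$ and $a(\cdot,\beta)$. We shall put $c(i,\delta)=a(i,\gamma(i,\delta))$ for an ordinal $\gamma(i,\delta)$ with $i<\gamma(i,\delta)\le\delta$. For (C1) we want $\gamma(i,\alpha)=\gamma(i,\beta)$ when the level of $i$ is high, and for (C2) we want $\gamma(i,\delta)=\delta$ often when the level of $i$ is bounded. Both hold if $\gamma(i,\delta)$ is the first point above $i$ of a finite subset of $\delta+1$ that grows with the level and depends coherently on $\delta$.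

\begin{lemma}\label{lem:F}
There are finite sets $F_n(\beta)\subseteq\beta+1$ $(\beta<\omega_1,\ n\in\omega)$ such that $\beta\in F_n(\beta)\subseteq F_{n+1}(\beta)$, $\bigcup_nF_n(\beta)=\beta+1$, and
\begin{equation}\label{eq:F}
\alpha\in F_n(\beta)\ \Longrightarrow\ F_n(\alpha)=F_n(\beta)\cap(\alpha+1).
\end{equation}
\end{lemma}

\begin{proof}
We use recursion on $\beta$. Note that \eqref{eq:F} is trivial for $\alpha=\beta$. Put $F_n(0)=\{0\}$ and $F_n(\beta+1)=F_n(\beta)\cup\{\beta+1\}$. Monotonicity in $n$ and the union property pass from $\beta$ to $\beta+1$, and if $\alpha\in F_n(\beta+1)$, $\alpha\le\beta$, then $\alpha\in F_n(\beta)$ and $F_n(\beta+1)\cap(\alpha+1)=F_n(\beta)\cap(\alpha+1)=F_n(\alpha)$.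

Let $\beta$ be a limit and fix $\beta_0<\beta_1<\cdots$ with supremum $\beta$. We want $F_n(\beta)$ to be $F_n(\beta_p)$ with $\beta$ added, where $p$ grows with $n$ slowly enough that $F_n(\beta_0),\dots,F_n(\beta_p)$ form a chain. By monotonicity and the union property for $\beta_{j+1}$, choose $n_0<n_1<\cdots$ with $\beta_j\in F_{n_j}(\beta_{j+1})$. Let $p(n)=|\{j:n_j\le n\}|$; then $p$ is nondecreasing and unbounded, and $n_j\le n$ if and only if $j<p(n)$. Put $F_n(\beta)=\{\beta\}\cup F_n(\beta_{p(n)})$. If $j<p(n)$, then $\beta_j\in F_{n_j}(\beta_{j+1})\subseteq F_n(\beta_{j+1})$, so $F_n(\beta_j)\subseteq F_n(\beta_{j+1})$ by \eqref{eq:F}. Hence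
\begin{equation}\label{eq:chain}
F_n(\beta_j)\subseteq F_n(\beta_l)\qquad(j\le l\le p(n)).
\end{equation}
\emph{Monotonicity:} $F_n(\beta_{p(n)})\subseteq F_{n+1}(\beta_{p(n)})\subseteq F_{n+1}(\beta_{p(n+1)})$ by \eqref{eq:chain} for $n+1$. \emph{Union:} given $\alpha<\beta$, pick $j$ and $m$ with $\alpha\in F_m(\beta_j)$; for $n\ge m$ with $p(n)\ge j$ we get $\alpha\in F_n(\beta_j)\subseteq F_n(\beta_{p(n)})\subseteq F_n(\beta)$. \emph{Property \eqref{eq:F}:} if $\alpha\in F_n(\beta)$ and $\alpha<\beta$, then $\alpha\in F_n(\beta_{p(n)})$, so $F_n(\beta)\cap(\alpha+1)=F_n(\beta_{p(n)})\cap(\alpha+1)=F_n(\alpha)$.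
\end{proof}

For example, $F_n(\beta)=\beta+1$ for finite $\beta$, and the choice $\beta_j=n_j=j$ gives $F_n(\omega)=\{0,\dots,n+1\}\cup\{\omega\}$.

\begin{proof}[Proof of Proposition~\ref{prop:coloring}]
Let $a$ be as in Lemma~\ref{lem:a} and $F_n(\beta)$ as in Lemma~\ref{lem:F}. For $\alpha<\beta$ let $\rho(\alpha,\beta)=\min\{n:\alpha\in F_n(\beta)\}$. For $i<\delta$ let
\[
\gamma(i,\delta)=\min\{\gamma\in F_{\ell(i)}(\delta):\gamma>i\},\qquad c(i,\delta)=a(i,\gamma(i,\delta));
\]
the minimum exists because $\delta\in F_{\ell(i)}(\delta)$.

(C1) Let $i<\alpha<\beta$ and $n=\ell(i)\ge\rho(\alpha,\beta)$. Then $\alpha\in F_n(\beta)$ by monotonicity, so $F_n(\alpha)=F_n(\beta)\cap(\alpha+1)$ by \eqref{eq:F}. The least element of $F_n(\beta)$ above $i$ is at most $\alpha$, so it is also the least element of $F_n(\alpha)$ above $i$. Thus $\gamma(i,\alpha)=\gamma(i,\beta)$.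

(C2) Let $k,\mathcal A,\Sigma,h$ be given. Passing to an uncountable subfamily of $\mathcal A$, assume that there is $N$ with $\ell(i)\le N$ for all $i\in A\in\mathcal A$. By Lemma~\ref{lem:fodor} there are a stationary $\Sigma'\subseteq\Sigma$ and a finite set $F$ with $F_N(\delta)\cap\delta=F$ for all $\delta\in\Sigma'$; this is where $\Sigma$ has to be stationary. Take $\xi<\omega_1$ with $F\subseteq\xi$. Only countably many of the pairwise disjoint sets in $\mathcal A$ meet $\xi$; let $\mathcal A'$ consist of the others. Lemma~\ref{lem:a}, applied to $\mathcal A'$, $\Sigma'$ and $h$, gives $A\in\mathcal A'$ and $\delta\in\Sigma'$ with $\max A<\delta$ and $a(A(j),\delta)=h(j)$ for all $j<k$. For $i\in A$ we have $F_{\ell(i)}(\delta)\subseteq F_N(\delta)=F\cup\{\delta\}$, and all elements of $F$ are less than $\xi\le i$. So $\gamma(i,\delta)=\delta$ and $c(i,\delta)=a(i,\delta)$, which gives $c(A(j),\delta)=h(j)$ for all $j<k$.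
\end{proof}

This completes the proof of Theorem~\ref{thm:main}.

\section{Precompact groups}\label{sec:precompact}

The group $G$ of Theorem~\ref{thm:main} is far from precompact: the cosets of the open subgroup $N_{0,1}$ correspond to the finitely supported functions $D_0\to K$, so they are uncountably many pairwise disjoint open sets. In a precompact group disjoint families of open sets are countable. This reduces the Ascoli property to a condition on metrizable quotients, which involves only sequences and is finitely productive.

We use three textbook facts. A precompact group $G$ is topologically isomorphic to a dense subgroup of a compact group $\hat G$, and conversely dense subgroups of compact groups are precompact. A compact group carries a Haar probability measure $\mu$; it is positive on every nonempty open set, since finitely many translates of such a set cover the group. By the Peter--Weyl theorem, continuous homomorphisms into unitary groups $U(d)$ separate the points of a compact group.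

Fix a dense subgroup $G$ of a compact group $\hat G$, not necessarily abelian, with identity $e$. Let $\mathcal N$ be the set of closed normal subgroups $N$ of $\hat G$ with $\hat G/N$ metrizable, and let $\pi_N:\hat G\to\hat G/N$ be the quotient map, which is continuous and open. If $\psi$ is a continuous homomorphism from $\hat G$ to a metrizable group, then $\ker\psi\in\mathcal N$, because the induced continuous injection of the compact space $\hat G/\ker\psi$ is a homeomorphism onto $\psi(\hat G)$. A \emph{cylinder} is a nonempty open set $P\subseteq\hat G$ with $PN=P$ for some $N\in\mathcal N$; then $P=\pi_N^{-1}(\pi_N(P))$.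

\begin{lemma}\label{lem:cyl}
\begin{itemize}
\item[(i)] $\mathcal N$ is closed under countable intersections, and cylinders form a base of $\hat G$.
\item[(ii)] For every family $\mathcal W$ of open subsets of $\hat G$ there is a countable family of cylinders $P_j$ $(j\in J)$, each contained in a member of $\mathcal W$, with $\overline{\bigcup_jP_j}=\overline{\bigcup\mathcal W}$.
\item[(iii)] For every continuous $g:G\to\mathbb R$ there is $N_g\in\mathcal N$ such that $g(u)=g(u')$ whenever $u,u'\in G$ and $u^{-1}u'\in N_g$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) The intersection $\bigcap_jN_j$ is the kernel of the diagonal homomorphism $\hat G\to\prod_j\hat G/N_j$ into a metrizable group. By the Peter--Weyl theorem and compactness, $\hat G$ embeds into a product of unitary groups. So the sets $\psi^{-1}(V)$, where $\psi$ is the projection to a finite subproduct and $V$ is open, form a base, and they are invariant under $\ker\psi\in\mathcal N$.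

(ii) By Zorn's lemma take a maximal family of pairwise disjoint cylinders $P_j$, each contained in a member of $\mathcal W$. It is countable, since all $\mu(P_j)$ are positive and at most $n$ of them exceed $1/n$. If some $W\in\mathcal W$ were not contained in $\overline{\bigcup_jP_j}$, then by (i) the nonempty open set $W\setminus\overline{\bigcup_jP_j}$ would contain a cylinder, contradicting maximality.

(iii) For rational $p$ write $\{u\in G:g(u)<p\}=W_p\cap G$ with $W_p$ open in $\hat G$. As $G$ is dense, $\overline{W_p\cap G}=\overline{W_p}$. By (ii) for $\mathcal W=\{W_p\}$ and by (i), there are an open set $P$ and $N_p\in\mathcal N$ with $\overline P=\overline{W_p}$ and $PN_p=P$. Right translations are homeomorphisms, so $\overline{W_p}\,v=\overline{Pv}=\overline{W_p}$ for $v\in N_p$. Let $N_g=\bigcap_pN_p$. Suppose that $u,u'\in G$, $u^{-1}u'\in N_g$ and $g(u)\ne g(u')$; by symmetry we may assume $g(u)<p<g(u')$ with $p$ rational. Then $u'\in uN_g\subseteq\overline{W_p}=\overline{W_p\cap G}$, so $u'$ is in the closure in $G$ of $\{g<p\}$ and $g(u')\le p$, a contradiction.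
\end{proof}

A sequence of sets $V_n$ in a topological group \emph{converges to $e$} if every neighborhood of $e$ contains all but finitely many $V_n$. Consider the following property of $G\subseteq\hat G$.
\begin{itemize}
\item[(P)] For every $N\in\mathcal N$ and all nonempty open $V_n\subseteq\hat G/N$ $(n\in\omega)$ converging to $e$, some compact set $C\subseteq G$ meets $\pi_N^{-1}(V_n)$ for infinitely many $n$.
\end{itemize}
By density there are always points $u_n\in G\cap\pi_N^{-1}(V_n)$. If $N=\{e\}$ they converge to $e$ and $C=\{e\}\cup\{u_n:n\in\omega\}$ works; if $G=\hat G$, take $C=G$. In general the $u_n$ cluster at points of $N$, which need not lie in $G$, and (P) asks for a compact subset of $G$ to replace the convergent sequence in the proof of Lemma~\ref{lem:FU}.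

\begin{proposition}\label{prop:P}
The following are equivalent: $G$ is Ascoli; $G$ is sequentially Ascoli; $G$ has \textup{(P)}.
\end{proposition}

\begin{proof}
\emph{Sequentially Ascoli implies \textup{(P)}.} Suppose that (P) fails for $N$ and $(V_n)$, and write $\pi=\pi_N$. Choose $v_n\in V_n$ and continuous $\varphi_n:\hat G/N\to[0,1]$ vanishing off $V_n$ with $\varphi_n(v_n)=1$, and let $f_n=\varphi_n\circ\pi|_G$. Each compact subset of $G$ meets only finitely many $\pi^{-1}(V_n)$, which gives (i) of Lemma~\ref{lem:test}. Let $W\ni e$ be open in $\hat G$. Then $\pi(W)$ is a neighborhood of $e$, so $v_n\in\pi(W)$ for large $n$. For such $n$ the open set $\{w\in W:\varphi_n(\pi(w))>\frac12\}$ is nonempty, hence meets $G$. This gives (ii) at the point $e$, so $G$ is not sequentially Ascoli.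

\emph{\textup{(P)} implies Ascoli.} By Lemma~\ref{lem:equi}(i) it suffices to derive a contradiction from a compact $\mathcal K\subseteq C_k(G)$ that is not equicontinuous at some $x\in G$. The map $g\mapsto g(x\,\cdot)$ is a homeomorphism of $C_k(G)$, so we may assume $x=e$. There is $\varepsilon>0$ such that every neighborhood of $e$ in $G$ meets one of the open sets $O_g=\{u\in G:|g(u)-g(e)|>\varepsilon\}$, $g\in\mathcal K$. Write $O_g=W_g\cap G$ with $W_g$ open in $\hat G$; then $e\in\overline{\bigcup_{g\in\mathcal K}W_g}$.

The family $\mathcal K$ may be uncountable, and then the groups $N_g$ of Lemma~\ref{lem:cyl}(iii) need not have a common subgroup in $\mathcal N$. Lemma~\ref{lem:cyl}(ii) reduces to countably many functions: there are cylinders $P_j\subseteq W_{g_j}$ $(j\in J)$ with $J$ countable, $g_j\in\mathcal K$ and $e\in\overline{\bigcup_jP_j}$. Let $P_jN_j=P_j$ with $N_j\in\mathcal N$, put $N=\bigcap_j(N_j\cap N_{g_j})\in\mathcal N$ and $\pi=\pi_N$. Then $P_j=\pi^{-1}(\pi(P_j))$, the sets $\pi(P_j)$ are open, and $e\in\overline{\bigcup_j\pi(P_j)}$ in the metrizable space $\hat G/N$. For each $k\in\omega$ choose $j_k$ such that the intersection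 $V_k$ of $\pi(P_{j_k})$ with the open ball of radius $2^{-k}$ about $e$ is nonempty. The sets $V_k$ converge to $e$.

By (P) there are a compact $C\subseteq G$, an infinite $I\subseteq\omega$ and points $u_k\in C\cap\pi^{-1}(V_k)$ for $k\in I$. Let $u\in C$ be a cluster point of $(u_k)_{k\in I}$. Then $\pi(u)$ is a cluster point of $(\pi(u_k))_{k\in I}$, which converges to $e$, so $u\in N$. By Lemma~\ref{lem:equi}(ii), $\mathcal K|_C$ is equicontinuous at $u$, so there is $k\in I$ with $|g(u_k)-g(u)|<\varepsilon$ for all $g\in\mathcal K$. Let $g=g_{j_k}$. Since $u\in G\cap N_g$, we have $g(u)=g(e)$, hence $|g(u_k)-g(e)|<\varepsilon$. But $u_k\in G\cap P_{j_k}\subseteq O_g$, a contradiction.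

Finally, Ascoli implies sequentially Ascoli.
\end{proof}

Property (P) speaks of infinitely many $n$ for every sequence $(V_n)$, so it can be applied first in one factor and then to a subsequence in the other. It remains to replace a quotient of a product by a product of quotients.

\begin{proposition}\label{prop:Pprod}
If $G_1\subseteq\hat G_1$ and $G_2\subseteq\hat G_2$ have \textup{(P)}, then so does $G_1\times G_2\subseteq\hat G_1\times\hat G_2$.
\end{proposition}

\begin{proof}
Let $N$ be a closed normal subgroup of $\hat G_1\times\hat G_2$ such that $Y=(\hat G_1\times\hat G_2)/N$ is metrizable, and let $V_n\subseteq Y$ be nonempty open sets converging to $e$. Let $N_1$ and $N_2$ be the kernels of the homomorphisms $w\mapsto\pi_N(w,e)$ on $\hat G_1$ and $w\mapsto\pi_N(e,w)$ on $\hat G_2$. Their target $Y$ is metrizable, so $\hat G_1/N_1$, $\hat G_2/N_2$ and $Z=\hat G_1/N_1\times\hat G_2/N_2$ are metrizable. Let $\sigma=\pi_{N_1}\times\pi_{N_2}$, a continuous open map onto $Z$. Since $N_1\times N_2\subseteq N$, there is a homomorphism $\tau:Z\to Y$ with $\tau\circ\sigma=\pi_N$. It is continuous and open, because $\tau^{-1}(V)=\sigma(\pi_N^{-1}(V))$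 and $\tau(O)=\pi_N(\sigma^{-1}(O))$.

Let $O_k$ be the open ball of radius $2^{-k}$ about $e$ in $Z$. As $\tau(O_k)$ is a neighborhood of $e$, we can choose $n_0<n_1<\cdots$ with $V_{n_k}\subseteq\tau(O_k)$. The open set $O_k\cap\tau^{-1}(V_{n_k})$ is nonempty, so it contains a box $A_k\times B_k$ with $A_k$, $B_k$ nonempty and open. The boxes converge to $e$ in $Z$, so $(A_k)$ and $(B_k)$ converge to $e$. By (P) for $G_1$, some compact $C_1\subseteq G_1$ meets $\pi_{N_1}^{-1}(A_k)$ for all $k$ in an infinite set $I$. By (P) for $G_2$, applied to $(B_k)_{k\in I}$, some compact $C_2\subseteq G_2$ meets $\pi_{N_2}^{-1}(B_k)$ for all $k$ in an infinite set $I'\subseteq I$. For $k\in I'$ the compact set $C_1\times C_2$ meets $\sigma^{-1}(A_k\times B_k)\subseteq\pi_N^{-1}(V_{n_k})$.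
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:precompact}]
The first statement is Proposition~\ref{prop:P}. If $G_1,\dots,G_p$ are precompact and sequentially Ascoli, each has (P) in a compact group $\hat G_i$. By Proposition~\ref{prop:Pprod} and induction, $G_1\times\dots\times G_p$ has (P) in $\hat G_1\times\dots\times\hat G_p$, so it is Ascoli by Proposition~\ref{prop:P}. In particular, the square of a precompact sequentially Ascoli group is Ascoli, so no group as in (a) or (b) is precompact.

It remains to recall why pseudocompact groups are precompact. Let $G$ be a group that is not precompact, and let $U$ be a neighborhood of $e$ with $FU\ne G$ for all finite $F$. Choose $x_n\notin\bigcup_{j<n}x_jU$ by recursion, and an open $V\ni e$ with $V=V^{-1}$ and $V^4\subseteq U$. A set $xV$ meets at most one $x_nV$: if it met $x_jV$ and $x_nV$ with $j<n$, then $x\in x_jV^2$ and $x_n\in xV^2\subseteq x_jU$. Take a continuous $\psi:G\to[0,1]$ with $\psi(e)=1$ vanishing off $V$. On each $xV$ the sum $u\mapsto\sum_nn\,\psi(x_n^{-1}u)$ has at most one nonzero term, so it is continuous, and its value at $x_n$ is $n$. Hence $G$ is not pseudocompact.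
\end{proof}

\begin{thebibliography}{9}

\bibitem{Gabriyelyan}
S.~Gabriyelyan, \emph{Ascoli and sequentially Ascoli spaces}, arXiv:2004.00075 (2020).

\bibitem{Moore}
J.~T.~Moore, \emph{A solution to the L space problem}, J. Amer. Math. Soc. \textbf{19} (2006), 717--736.

\end{thebibliography}
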